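# The Hilbert series of the quadratic dual of the Fomin–Kirillov algebra

## Three letters: a count by hand

Take three letters $a,b,c$ and identify words according to
$$ab=bc=ca\;(=:p),\qquad ba=cb=ac\;(=:q).$$
Two words of the same length are equal if one can be turned into the other by replacing adjacent pairs in this way. How many classes $N_d$ are there in length $d$?

**Proposition 0.** $N_0=1$, $N_1=3$, $N_2=5$, and $N_d=6$ for all $d\ge 3$. Hence
$$\sum_{d\ge0}N_dt^d=1+3t+5t^2+\frac{6t^3}{1-t}=\frac{(1+t)(1+t+t^2)}{1-t}.$$

*Proof.* Send $a,b,c$ to the transpositions $(12),(23),(13)$ of $S_3$. With products read right to left, $ab$, $bc$, $ca$ all go to the 3-cycle $1\to2\to3\to1$, and $ba,cb,ac$ all go to its inverse. So every class has a well-defined *product* in $S_3$.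

Call a word *pure* if it is a power of one letter, and *mixed* if at least two letters occur in it. The relations only touch pairs of unequal letters, so a pure word is alone in its class. This gives three pure classes in each length $d\ge1$. In length $2$ the six mixed words form the two classes $p,q$, and the total is $5$.

*Length 3.* Nine words of length 3 have product $(12)$, because the first two letters can be chosen freely and each choice leaves at most one third letter; the nine are
$$aaa;\quad bba,\ bac,\ bcb,\ cca,\ cab,\ cbc,\ abb,\ acc .$$
The eight mixed ones are all equal. Indeed the classes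
$$bq=\{bba,bac,bcb\},\quad cp=\{cca,cab,cbc\},\quad pb=\{abb,bcb,cab\},\quad qc=\{bac,acc,cbc\}$$
(listing three spellings of each) overlap: $bq$ and $pb$ share $bcb$, $pb$ and $cp$ share $cab$, $cp$ and $qc$ share $cbc$. The relations are invariant under $a\to b\to c\to a$, so the same holds for the products $(23)$ and $(13)$. Hence the mixed words of length 3 form exactly three classes, one per transposition. Note for later the equality $bba=cca$.

*Length $d\ge4$.* I claim that two mixed words of the same length with the same product are equal. First, every mixed word $W$ of length $d\geq 4$ can be written as $W'a$ with $W'$ mixed. To see this, choose two adjacent unequal letters $xy$ in $W$. If a letter $z$ follows them, respell the pair: $p$ and $q$ each have spellings ending in $a$, in $b$ and in $c$, so we can choose one whose last letter is not $z$. Now there is an unequal pair one place further right. Continue until the last two letters differ, and spell this last pair with final letter $a$. So $W=Uxa$ with $x\in\{b,c\}$. If $Ux$ is mixed, we are done. If not, $W=x^{d-3}\,xxa=x^{d-3}\,yya$ with $\{x,y\}=\{b,c\}$, by the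 equality just noted, and $x^{d-3}yy$ is mixed because $d-3\ge1$.

Now if $W=W'a$ and $X=X'a$ have the same product, with $W',X'$ mixed, then $W'$ and $X'$ are mixed words of length $d-1\ge3$ with the same product, and are equal by induction. So a mixed class of length $d\ge3$ is determined by its product, which has sign $(-1)^d$. All three permutations of that sign occur: this is true for $d=3$, and right multiplication by $a$ carries it from $d$ to $d+1$. Thus $N_d=3+3$. Finally $(1+3t+5t^2)(1-t)+6t^3=1+2t+2t^2+t^3=(1+t)(1+t+t^2)$. $\square$

The algebra $\Bbbk\langle a,b,c\rangle$ modulo these relations has the classes as a basis, since its relations equate words with words. It is the case $n=3$ of a family defined in the next section. We shall ask what survives for general $n$. Three things will change: minus signs appear, "pure or mixed" becomes a finer distinction, and a finite check like the one in length 3 is no longer at hand.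

## Fomin–Kirillov algebras and their quadratic duals

Let $\Bbbk$ be an algebraically closed field of characteristic zero and $n\ge2$.

**Definition.** The Fomin–Kirillov algebra $\mathcal E_n$ is the connected $\mathbb N$-graded $\Bbbk$-algebra generated in degree $1$ by $x_{ij}$, $1\le i<j\le n$, where $x_{ji}:=-x_{ij}$, with the relations

- $x_{ij}^2=0$ for $i\ne j$;
- $x_{ij}x_{kl}=x_{kl}x_{ij}$ for distinct $i,j,k,l$;
- $x_{ij}x_{jk}+x_{jk}x_{ki}+x_{ki}x_{ij}=0$ for distinct $i,j,k$.

So $\mathcal E_n=T(V)/(R)$, with $V=\bigoplus_{i<j}\Bbbk x_{ij}$ and $R\subseteq V\otimes V$ the span of the relations.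

**Definition.** The quadratic (Koszul) dual is $\mathcal E_n^!=T(V^*)/(R^\perp)$, where $R^\perp\subseteq V^*\otimes V^*$ is the orthogonal complement of $R$ under $\langle f\otimes g,v\otimes w\rangle=f(v)g(w)$. For a connected graded algebra $A=\bigoplus_{d\ge 0} A_d$ with finite-dimensional components, the Hilbert series is $H_A(t)=\sum_{d\ge 0}(\dim_\Bbbk A_d)t^d$.

For $n=2$ we have $V=\Bbbk x$ and $R=\Bbbk\,x\otimes x$, so $\mathcal E_2=\Bbbk[x]/(x^2)$. Then $R^\perp=0$, $\mathcal E_2^!=\Bbbk[y]$ and $H_{\mathcal E_2^!}=\frac1{1-t}$.

The problem, from Chelsea Walton and James J. Zhang, "On the quadratic dual of the Fomin-Kirillov algebras", arXiv:1806.09263 (2018), is to determine $H_{\mathcal E_n^!}(t)$ for every $n\ge2$, with proof.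

**Step: a presentation of the dual.** We compute $R^\perp$ piece by piece. The space $V\otimes V$ is the direct sum of

- the lines $\Bbbk\,x_{ij}\otimes x_{ij}$;
- the planes spanned by $x_{ij}\otimes x_{kl}$ and $x_{kl}\otimes x_{ij}$ with disjoint indices;
- for each $\{i,j,k\}$, the 6-dimensional space spanned by the products of two distinct elements among $a=x_{ij}$, $b=x_{jk}$, $c=x_{ki}$.

Each defining relation lies in one of these pieces, so $R$ is the sum of its intersections with them, and $R^\perp$ can be computed in each piece.

In a line, $R$ is everything, so $R^\perp$ has zero component there: nothing is imposed on squares in the dual. In a plane, $R$ is spanned by $x_{ij}\otimes x_{kl}-x_{kl}\otimes x_{ij}$, so $R^\perp$ is spanned by the corresponding sum. In the 6-dimensional space, the ordering $(i,j,k)$ and its cyclic shifts give $ab+bc+ca$; the ordering $(j,i,k)$ gives $(-a)(-c)+(-c)(-b)+(-b)(-a)=ac+cb+ba$, and so do its cyclic shifts. Thus $R$ is spanned by these two elements, and a tensor is in $R^\perp$ exactly when its coefficients at $ab,bc,ca$ sum to zero and its coefficients at $ac,cb,ba$ sum to zero.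

Let $\{y_{ij}\}_{i<j}$ be the dual basis and $y_{ji}:=-y_{ij}$. The basis dual to $(a,b,c)$ is $(y_{ij},y_{jk},y_{ki})$, signs included. So in the 6-dimensional piece $R^\perp$ says
$$y_{ij}y_{jk}=y_{jk}y_{ki}=y_{ki}y_{ij},\qquad y_{ij}y_{ki}=y_{ki}y_{jk}=y_{jk}y_{ij}.$$
The second chain is the first one for the ordering $(j,i,k)$, since two signs cancel in each product. Altogether $\mathcal E_n^!$ is presented by
$$y_{ij}y_{jk}=y_{jk}y_{ki}\ \ (i,j,k\text{ distinct}),\qquad y_{ij}y_{kl}=-y_{kl}y_{ij}\ \ (i,j,k,l\text{ distinct}).\tag{1}$$
For $n=3$, with $a=y_{12}$, $b=y_{23}$, $c=y_{31}$, these are exactly the relations of the first section. So $H_{\mathcal E_3^!}=\frac{(1+t)(1+t+t^2)}{1-t}$ is proved.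

## Statements of the three theorems

Notation: $[n]=\{1,\dots,n\}$; $T_n$ is the set of transpositions in $S_n$; $\mathrm{cyc}(g)$ is the number of cycles of $g$, fixed points included; $\ell(g)=n-\mathrm{cyc}(g)$. Put $f_1(t)=1$ and, for $b\ge2$,
$$f_b(t)=\frac{t^{b-2}\,t(t+1)\cdots(t+b-1)}{1-t^2}=\frac{t^{b-1}(t+2)(t+3)\cdots(t+b-1)}{1-t}.$$

**Theorem A.** For every $n\ge2$,
$$H_{\mathcal E_n^!}(t)=\sum_\pi\prod_{B\in\pi}f_{|B|}(t),$$
where $\pi$ runs over all set partitions of $[n]$. Equivalently (with the terms $n=0,1$ of the series equal to $1$ and $z$),
$$\sum_{n\ge0}H_{\mathcal E_n^!}(t)\frac{z^n}{n!}=\exp\!\left(\frac{(1-tz)^{-t}-1-t^4z}{t^2(1-t^2)}\right),$$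
or recursively $H_0=1$, $H_n=\sum_{b=1}^n\binom{n-1}{b-1}f_bH_{n-b}$.

Since $f_2=\frac t{1-t}$ and $f_3=\frac{t^2(t+2)}{1-t}$, the theorem gives $1+f_2=\frac1{1-t}$ for $n=2$, and for $n=3$ it gives $1+3f_2+f_3=\frac{1+2t+2t^2+t^3}{1-t}$, as we found by hand. For $n=4$, with $f_4=\frac{t^3(t+2)(t+3)}{1-t}$,
$$H_{\mathcal E_4^!}=1+6f_2+3f_2^2+4f_3+f_4=\frac{1+4t+6t^2+2t^3-5t^4-4t^5-t^6}{(1-t)^2}.$$
Its first coefficients are $1,6,17,30,38,42,45$. The $17$ can be checked directly: six squares, three pairs of commuting transpositions, and two classes for each of the four triples.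

For set partitions, $\pi\vee\pi'$ denotes the join, the finest partition coarser than both; for example $12|3|4\,\vee\,1|23|4=123|4$.

**Theorem B.** $\mathcal E_n^!$ has a basis $\{b_m\}$ indexed by triples $m=(\pi,(d_B)_{B\in\pi},g)$ where

- $\pi$ is a set partition of $[n]$ and $g\in S_n$ preserves each block of $\pi$ (write $g_B=g|_B$);
- $d_B=0$ if $|B|=1$;
- if $|B|\ge2$, then $d_B\ge|B|-2+\mathrm{cyc}(g_B)$ and $d_B\equiv|B|-\mathrm{cyc}(g_B)\pmod2$.

Here $\deg b_m=\sum_Bd_B$. These triples form a monoid under $mm'=(\pi\vee\pi',d'',gg')$ with $d''_B=\sum_{A\in\pi,A\subseteq B}d_A+\sum_{A\in\pi',A\subseteq B}d'_A$. The basis can be chosen so that $b_mb_{m'}=\alpha(g,g')\,b_{mm'}$, where $\alpha:S_n\times S_n\to\{\pm1\}$ is the 2-cocycle coming from the Clifford algebra (constructed in the proof).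

For $n=2$ the triples are the following: $\pi=1|2$ with $g=1$, in degree $0$; $\pi=12$ with $g=(12)$, in degrees $1,3,5,\dots$; and $\pi=12$ with $g=1$, in degrees $2,4,6,\dots$. That is one per degree, as it must be for $\Bbbk[y]$.

**Theorem C.** Let $k=\lfloor n/2\rfloor$. Then $H_{\mathcal E_n^!}(t)=P_n(t)/(1-t)^k$ with $P_n\in\mathbb Z[t]$. Moreover $P_n(1)=(n-1)!!$ for $n$ even and $P_n(1)=(k+1)\,n!!$ for $n=2k+1$ odd. Hence $\mathrm{GKdim}\,\mathcal E_n^!=\lfloor n/2\rfloor$. There is a polynomial $Q_n$ of degree $k-1$ with leading coefficient $P_n(1)/(k-1)!$ such that, for $n\ge3$, $\dim(\mathcal E_n^!)_d=Q_n(d)$ for all $d\ge2n-3$. This range is sharp: $\dim(\mathcal E_n^!)_{2n-4}=Q_n(2n-4)-1$.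

## Words up to sign and the Hurwitz monoid

**Step: rewrite the relations uniformly.** For $\tau=(ij)$ with $i<j$ write $y_\tau=y_{ij}$. If $s=(ij)$, $t=(jk)$, then $tst=(ik)$; if $s\neq t$ commute, then $tst=s$. So both families in (1) have the same shape: $R^\perp$ is spanned by
$$y_sy_t-\varepsilon(s,t)\,y_t\,y_{tst}\qquad(s\ne t\in T_n)\tag{2}$$
with certain signs $\varepsilon(s,t)=\pm1$.

**Definition.** $M_n$ is the monoid generated by $a_t$ ($t\in T_n$) with relations
$$a_sa_t=a_ta_{tst}\qquad(s,t\in T_n).\tag{3}$$
It is graded by word length. Replacing adjacent letters $(s,t)$ of a word in $T_n$ by $(t,tst)$, or the reverse, is a *Hurwitz move*. Elements of $M_n$ are words up to Hurwitz moves.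

For instance $((12),(23))\to((23),(13))\to((13),(12))\to((12),(23))$, which is the chain $ab=bc=ca$ of the first section.

**Step: an upper bound.** By (2), $(\mathcal E_n^!)_d$ is the space with basis the words of length $d$ in $T_n$, modulo relations $w=\pm w'$ for $w,w'$ differing by a move. Each such relation involves words of one class only. So the quotient is a direct sum over $m\in(M_n)_d$ of the span of the class $m$ modulo the relations inside that class. Any two words of a class are identified up to sign, so each summand has dimension at most $1$, and $\dim(\mathcal E_n^!)_d\le|(M_n)_d|$.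

Equality is not automatic. In $\Bbbk\langle x,y\rangle/(xy-yx,\,xy+yx)$ the words $xy$ and $yx$ are also identified up to sign, but in two contradictory ways, so $2xy=0$ and the class dies. We must exclude a closed chain of moves that takes a word $w$ to $-w$.

For $n=3$ we removed all signs by using $y_{31}=-y_{13}$ as a letter. A first attempt is to rescale the generators for general $n$ as well. This stops at $n=4$: in $y_{12}y_{34}=-y_{34}y_{12}$ the same two letters stand on both sides, so replacing each $y_\tau$ by a nonzero multiple leaves the relation as it is. Another way to control the signs is needed, and it suffices to have a homomorphism under which no word goes to zero.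

## Roots in the Clifford algebra

Recall the Clifford algebra $\mathrm{Cl}_n$: generators $e_1,\dots,e_n$, relations $e_i^2=1$ and $e_ie_j=-e_je_i$ for $i\ne j$. It has dimension $2^n$, with basis the products $e_{i_1}\cdots e_{i_r}$, $i_1<\dots<i_r$. For example $(e_1-e_2)^2=1-e_1e_2-e_2e_1+1=2$.

**Step: a homomorphism that kills no word.** Put $v_{ij}=e_i-e_j$. Then $v_{ji}=-v_{ij}$ and $v_{ij}^2=2$. For disjoint index pairs every $e$ in $v_{ij}$ anticommutes with every $e$ in $v_{kl}$, so $v_{ij}v_{kl}=-v_{kl}v_{ij}$. For distinct $i,j,k$,
$$v_{ij}v_{jk}=e_ie_j-e_ie_k-1+e_je_k,$$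
$$v_{jk}v_{ki}=e_je_k-e_je_i-1+e_ke_i=e_je_k+e_ie_j-1-e_ie_k,$$
and these are equal. So the relations (1) hold for the $v_{ij}$, and $y_{ij}\mapsto v_{ij}$ defines an algebra homomorphism $\mathcal E_n^!\to\mathrm{Cl}_n$. Each $v_{ij}$ is invertible because $v_{ij}^2=2$. So every word maps to an invertible, hence nonzero, element.

The map is far from injective: for $n=2$ its kernel contains $y^2-2$. But it shows that every single word is nonzero in $\mathcal E_n^!$, and a summand of the decomposition above is spanned by any one word of its class. Hence every summand has dimension exactly $1$: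
$$\dim(\mathcal E_n^!)_d=|(M_n)_d|.\tag{4}$$

The linear algebra is finished. It remains to count words in transpositions up to Hurwitz moves.

## Invariants of a Hurwitz class

Applying (3) to the pair $(sts,s)$ gives $a_{sts}a_s=a_sa_{s(sts)s}$, that is
$$a_sa_t=a_{sts}a_s.\tag{5}$$
So a letter can travel in either direction, and the letters it passes are conjugated by it.

**Product.** Since $st=t\cdot tst$ in $S_n$, the map $a_t\mapsto t$ extends to a homomorphism $M_n\to S_n$, $m\mapsto\bar m$.

**Component partition.** The *graph* of a word has vertex set $[n]$ and the letters as edges. A move replaces $s,t$ by $t,tst$, which generate the same group. So the subgroup generated by the letters depends only on the class, and so do its orbits, which are the connected components of the graph. Call the resulting partition $\pi(m)$.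

These two invariants and the length do not suffice. The words $a_{(12)}^3a_{(34)}$ and $a_{(12)}a_{(34)}^3$ have the same length, product and partition. Yet no sequence of moves turns one into the other: from either word, every move just exchanges two commuting letters or two equal letters, so the number of letters $(12)$ never changes. The number of letters in each block must be recorded too. The goal is to show that nothing else is needed. We use three standard facts.

**Fact 1.** Transpositions whose graph is connected on a set $B$ generate $S_B$. Indeed, for a simple path $z_0,\dots,z_r$ of edges, $r\geq2$, we have $(z_0z_r)=(z_{r-1}z_r)(z_0z_{r-1})(z_{r-1}z_r)$, so by induction every transposition of $B$ is in the group.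

**Fact 2.** $\mathrm{cyc}(g\,(ij))$ equals $\mathrm{cyc}(g)+1$ if $i,j$ lie in the same cycle of $g$, and $\mathrm{cyc}(g)-1$ otherwise. Indeed $g\,(ij)$ sends $i$ to $g(j)$, $j$ to $g(i)$, and agrees with $g$ elsewhere; exchanging the two outgoing arrows cuts a common cycle in two, or splices two cycles into one. Hence $\ell$ changes by $\pm1$ under multiplication by a transposition, and a product of $d$ transpositions has $\ell\le d$ and $\ell\equiv d\pmod2$.

**Fact 3.** $\sum_{g\in S_b}t^{\mathrm{cyc}(g)}=t(t+1)\cdots(t+b-1)$. Indeed, a permutation of $[b]$ arises uniquely from one of $[b-1]$, either by making $b$ a fixed point (factor $t$) or by inserting $b$ after one of $b-1$ elements in its cycle (factor $b-1$).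

## Bringing a chosen letter to the end

In the three-letter proof the letter $a$ could be brought to the end of any mixed word. Here is the general form: any transposition whose two points are joined by the graph can be brought to the end, even if it is not a letter of the word.

**Lemma 1.** If $i\ne j$ lie in the same component of the graph of a word representing $m$, then $m=m'a_{(ij)}$ for some $m'\in M_n$.

*Proof.* A simple path in the graph gives distinct vertices $i=z_0,z_1,\dots,z_r=j$ and letters of the word at distinct positions $p_1,\dots,p_r$, with the letter at $p_q$ equal to $(z_{q-1}z_q)$. Induct on $r$.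

If $r=1$, the letter $t=(ij)$ occurs. Move it to the right end by $a_ta_s=a_{tst}a_t$, which is (5).

Let $r\ge2$, $e=(z_0z_1)$, $f=(z_1z_2)$. Move $e$ from position $p_1$ until it is adjacent to the letter $f$ at $p_2$, using $a_ea_s=a_{ese}a_e$ if it goes right, and $a_sa_e=a_ea_{ese}$ if it goes left. The letters passed are conjugated by $e$. The path letters $(z_{q-1}z_q)$ with $q\ge3$ do not involve $z_0$ or $z_1$, so they do not change even if passed; and $f$ is not passed. Now replace $a_ea_f=a_fa_{fef}$ (if $e$ is on the left) or $a_fa_e=a_{fef}a_f$ (if $e$ is on the right), where $fef=(z_0z_2)$. The new word contains the path $z_0,z_2,\dots,z_r$, with distinct vertices and $r-1$ letters at distinct positions. Apply induction. $\square$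

For example, to end $a_{(12)}a_{(23)}a_{(34)}$ with $(14)$: first $a_{(12)}a_{(23)}=a_{(23)}a_{(13)}$, then $a_{(13)}a_{(34)}=a_{(34)}a_{(14)}$, so the word equals $a_{(23)}a_{(34)}a_{(14)}$.

One could now try to copy the three-letter argument: given two connected words with the same length and product, bring the same letter to the end of both, cancel it and induct. The trouble is that Lemma 1 says nothing about the graph of $m'$. For $n=3$, suppose $bba=m'a$. Then $m'$ has length $2$ and product $1$, so it is $xx$ for one letter $x$: its graph is not connected, and it is not determined by its length and product. Both $bb$ and $cc$ are possible. In the first section we got around this with a list of eight words. In general we use the equality $bba=cca$ itself: *a square forgets which letter it was, as long as the rest of the word generates enough of the group*. So we peel off squares instead of single letters.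

## Minimal words, and squares that slide

The cancellation argument does work for words of minimal length, because then connectivity takes care of itself.

**Lemma 2.** All words of length $\ell(g)$ with product $g$ represent the same element $w_g\in M_n$, and such words exist. The components of $w_g$ are the cycles of $g$.

*Proof.* A cycle of length $c$ is a product of $c-1$ transpositions, so words of length $\sum(c-1)=\ell(g)$ exist. For uniqueness induct on $k=\ell(g)$; for $k=0$ there is only the empty word. Let $k\ge1$, let $(t_1,\dots,t_k)$ and $(u_1,\dots,u_k)$ be two such words, and write $u_k=(ij)$. Since $gu_k=u_1\cdots u_{k-1}$, we have $\ell(gu_k)\le k-1<\ell(g)$, so by Fact 2 the points $i,j$ lie in one cycle of $g$ and $\ell(gu_k)=k-1$. As $g$ is in the group generated by the $t_q$, the points $i,j$ lie in one component of the graph of $(t_q)$. By Lemma 1, $a_{t_1}\cdots a_{t_k}=a_{t'_1}\cdots a_{t'_{k-1}}a_{u_k}$. Taking products, $t'_1\cdots t'_{k-1}=gu_k=u_1\cdots u_{k-1}$, an element with $\ell=k-1$. By induction $a_{t'_1}\cdots a_{t'_{k-1}}=a_{u_1}\cdots a_{u_{k-1}}$, and the two words agree in $M_n$.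

For the last claim, each cycle of $g$ is contained in a component, so there are at most $\mathrm{cyc}(g)$ components. A graph with $n$ vertices and $n-\mathrm{cyc}(g)$ edges has at least $\mathrm{cyc}(g)$ components. So there are exactly $\mathrm{cyc}(g)$, and they are the cycles. $\square$

The next lemma is the general form of $bba=cca$.

**Lemma 3.** (i) $a_t^2$ is central in $M_n$. (ii) If $h$ lies in the group generated by the letters of a word representing $m$, then $a_s^2m=a_{hsh^{-1}}^2m$.

*Proof.* (i) Using (3) twice, $a_sa_t^2=a_ta_{tst}a_t=a_t\,a_t\,a_{t(tst)t}=a_t^2a_s$.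

(ii) First, $a_s^2a_t=a_sa_ta_{tst}=a_ta_{tst}^2=a_{tst}^2a_t$, by (3) twice and then (i). If $t$ is a letter of the word, write $m=m_1a_tm_2$. Then by (i)
$$a_s^2m=m_1a_s^2a_tm_2=m_1a_{tst}^2a_tm_2=a_{tst}^2m.$$
So in front of $m$ we may conjugate $s$ by any letter of the word. An element $h$ of the group is a product of letters; apply them one after the other. $\square$

Now we show that every element is a product of squares and a minimal word.

**Lemma 4.** If $m\in(M_n)_d$ has product $g$, then $m=a_{s_1}^2\cdots a_{s_r}^2w_g$ for some $s_1,\dots,s_r\in T_n$, with $r=(d-\ell(g))/2$.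

*Proof.* Induct on $d$; recall $\ell(g)\le d$ and $\ell(g)\equiv d\pmod 2$. If $d=\ell(g)$, this is Lemma 2. Otherwise let $(t_1,\dots,t_d)$ represent $m$, and let $k$ be minimal with $\ell(t_1\cdots t_k)<k$; it exists because $k=d$ qualifies. Put $h=t_1\cdots t_{k-1}$. By minimality $\ell(h)=k-1$. Since $\ell(ht_k)<k$ and $\ell$ changes by exactly $1$, we get $\ell(ht_k)=k-2$. So by Fact 2, $t_k=(ij)$ with $i,j$ in one cycle of $h$, hence in one component of the graph of $(t_1,\dots,t_{k-1})$. By Lemma 1, $a_{t_1}\cdots a_{t_{k-1}}=m'a_{t_k}$. With $m''=a_{t_{k+1}}\cdots a_{t_d}$,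
$$m=m'a_{t_k}^2m''=a_{t_k}^2\,m'm''.$$
The element $m'm''$ has degree $d-2$, and its product is $g$ because $t_k^2=1$. Apply induction to it. $\square$

## Connected classes and spanning trees

We now classify the classes whose graph is connected. Here it becomes visible why the degree cannot be too small: the squares must tie the cycles of $g$ together.

**Proposition 5.** Let $|B|=b\ge2$, $g\in S_B$, $c=\mathrm{cyc}(g)$. An element of $M_B$ (the analogue of $M_n$ for $S_B$) whose graph is connected on $B$, with degree $d$ and product $g$, exists if and only if $d\ge b-2+c$ and $d\equiv b-c\pmod2$. It is then unique.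

*Proof.* Let $m$ be such an element. By Lemma 4 (in $M_B$, where $\ell(g)=b-c$), $m=a_{s_1}^2\cdots a_{s_r}^2w_g$ with $d=b-c+2r$. This gives the congruence. The graph of this word is connected on $B$, and the components of $w_g$ are the cycles of $g$. Contracting each cycle to a point turns $s_1,\dots,s_r$ into the edges of a connected multigraph on $c$ vertices, loops allowed. So $r\ge c-1$ and $d\ge b-c+2(c-1)=b-2+c$.

Fix an ordering $C_1,\dots,C_c$ of the cycles of $g$, points $p_k\in C_k$, and a transposition $s_0$ of $B$. I claim
$$m=a_{s_0}^{2(r-c+1)}\ \prod_{k=2}^ca_{(p_1p_k)}^2\ \,w_g.\tag{6}$$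
The right side depends only on $g$, $d$ and the fixed choices, so this proves uniqueness. By Lemma 3(i) the order of the squares is irrelevant. So any one square can be written in front and Lemma 3(ii) applied, with the rest of the word in the role of $m$.

**Step 1: normalize the superfluous squares.** Choose $c-1$ of the $s_i$ that form a spanning tree of the contracted graph; call them *tree letters*. Let $s_i$ be any other one. The tree letters together with $w_g$ have a graph connected on $B$, so the rest of the word generates $S_B$ by Fact 1. In $S_B$ the transpositions $s_i$ and $s_0$ are conjugate. By Lemma 3(ii), $a_{s_i}^2$ may be replaced by $a_{s_0}^2$. Do this for all $r-c+1$ of them.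

**Step 2: turn the tree into a star.** Suppose a tree letter $s=(uv)$, $u\in C_j$, $v\in C_k$, has $j,k\ne1$. Removing this edge splits the tree into two parts; rename so that the part containing $1$ contains $j$ and not $k$. Let $K$ be the group generated by the other tree letters and the letters of $w_g$. The $K$-orbit containing $C_1$ is the union of the cycles in the part of $1$; it contains $C_j$ and not $C_k$. The letters inside this orbit are connected on it, so by Fact 1 $K$ contains its full symmetric group. In particular $(u\,p_1)\in K$, where $u\ne p_1$ because $j\ne1$. As $v$ is outside the orbit, conjugating $(uv)$ by $(u\,p_1)$ gives $(p_1v)$. By Lemma 3(ii) we may replace $s$ by $(p_1v)$. In the contracted graph the edge $jk$ has become an edge $1k$, which again joins the two parts, so we still have a tree, with one more edge at the vertex $1$. Repeat; after finitely many replacements every edge contains $1$, and the tree is a star centered at $1$.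

**Step 3: fix the end points.** Now for each $k\ge2$ there is exactly one tree letter $(uv)$ with $u\in C_1$, $v\in C_k$. The letters of $w_g$ are connected on each cycle, so they generate $\prod_kS_{C_k}$. Some element of this group sends $u$ to $p_1$ and $v$ to $p_k$. By Lemma 3(ii) we may replace $(uv)$ by $(p_1p_k)$. This gives (6).

**Step 4: existence.** If $d\ge b-2+c$ and $d\equiv b-c\pmod 2$, write $d=b-c+2r$; then $r\ge c-1$. The right side of (6) has degree $2r+(b-c)=d$, product $g$ (squares of transpositions are trivial), and a connected graph: the components of $w_g$ are the $C_k$, and the letters $(p_1p_k)$ join them. $\square$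

In the three-letter case, $g=(12)$ has $c=2$, so connected classes start in degree $3$: the class of $bba$. For $g=1$, $c=3$ and they start in degree $4$. For the two 3-cycles, $c=1$ and they start in degree $2$ with $p$ and $q$.

## Gluing blocks, and the proof of Theorem A

**Proposition 6.** The map $m\mapsto(\pi(m),(d_B)_{B\in\pi(m)},\bar m)$, where $d_B$ is the number of letters in the block $B$, is a bijection from $M_n$ onto the set of triples of Theorem B.

*Proof.* Fix a word with component partition $\pi$. Each letter lies in one block. Let $w_B$ be the subword of letters in $B$, $d_B$ its length and $g_B$ its product; then $\bar m|_B=g_B$. A Hurwitz move of two letters in the same block is a Hurwitz move of that subword and changes no other subword. A move of two letters in different blocks exchanges two commuting letters and changes no subword. So $\pi$, $d_B$, $g_B$ and the class $m_B\in M_B$ of $w_B$ are invariants of $m$.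

Conversely, letters of different blocks commute in $M_n$ by (3), so $m=\prod_Bm_B$, taking images under the natural maps $M_B\to M_n$. Thus $m$ is determined by $\pi$ and the classes $m_B$, each of which is connected on $B$; for $|B|=1$ it is trivial. Any choice of $\pi$ and of connected classes $m_B$, $|B|\ge2$, occurs: concatenate. By Proposition 5 the class $m_B$ corresponds to the pair $(d_B,g_B)$, subject to exactly the conditions of Theorem B, and the $g_B$ together are the same as a $g\in S_n$ that preserves each block. $\square$

**Step: the count.** By (4) and Proposition 6, $H_{\mathcal E_n^!}(t)=\sum_\pi\prod_{B\in\pi}F_{|B|}(t)$ with $F_1=1$. For $b\ge2$ the allowed degrees for a given $g$ are $b-2+\mathrm{cyc}(g)+2j$, $j\ge0$, because $b-2+c\equiv b-c\pmod2$. By Fact 3,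
$$F_b(t)=\sum_{g\in S_b}\sum_{j\ge0}t^{\,b-2+\mathrm{cyc}(g)+2j}=\frac{t^{b-2}}{1-t^2}\sum_{g\in S_b}t^{\mathrm{cyc}(g)}=\frac{t^{b-2}\,t(t+1)\cdots(t+b-1)}{1-t^2}=f_b(t).$$
This is the first form of Theorem A.

**Step: the other two forms.** By the exponential formula the generating function is $\exp\bigl(\sum_{b\ge1}f_bz^b/b!\bigr)$. Since $\sum_{b\ge0}\frac{t(t+1)\cdots(t+b-1)}{b!}(tz)^b=(1-tz)^{-t}$, and the terms $b=0,1$ of this sum are $1$ and $t^2z$,
$$z+\sum_{b\ge2}f_b\frac{z^b}{b!}=z+\frac{(1-tz)^{-t}-1-t^2z}{t^2(1-t^2)}=\frac{(1-tz)^{-t}-1-t^4z}{t^2(1-t^2)},$$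
because $z=\frac{t^2z-t^4z}{t^2(1-t^2)}$. The recursion sorts the set partitions of $[n]$ by the size $b$ of the block containing $1$, whose other elements can be chosen in $\binom{n-1}{b-1}$ ways. Theorem A is proved. $\blacksquare$

**Remark on fields.** Theorem A and its proof hold over any field. In characteristic $\ne2$ the argument applies verbatim: the only division was by $2=v_{ij}^2$. In characteristic $2$ the signs in (2) disappear, $\mathcal E_n^!$ is the monoid algebra of $M_n$, and (4) holds without the Clifford step.

## A multiplicative basis: proof of Theorem B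

Identify $M_n$ with the set of triples by Proposition 6. The multiplication of $M_n$ is concatenation of words: products multiply, the components of a union of two graphs are given by the join of the partitions, and letters in each block add up. This is the product formula of Theorem B, and it shows that the triples form a monoid. It remains to choose a sign for each class so that the structure constants depend only on $g$ and $g'$.

**Step 1: normalize the Clifford map.** Put $u_{ij}=(e_i-e_j)/\sqrt2$. The relations (1) are homogeneous, so, as before, $y_{ij}\mapsto u_{ij}$ defines a homomorphism $\Psi:\mathcal E_n^!\to\mathrm{Cl}_n$, and now $u_{ij}^2=1$. On $\mathrm{span}(e_1,\dots,e_n)$ take the form in which the $e_i$ are orthonormal, so that $ux+xu=2\langle u,x\rangle$. Then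
$$u_{ij}\,x\,u_{ij}^{-1}=-x+2\langle u_{ij},x\rangle u_{ij}=-(ij)(x),$$
where $(ij)$ permutes the $e$'s: $x\mapsto x-2\langle u_{ij},x\rangle u_{ij}$ is the reflection that exchanges $e_i$ and $e_j$. Hence for a word $w$ of length $d$ with product $g$, conjugation by $\Psi(w)$ acts on $\mathrm{span}(e_1,\dots,e_n)$ as $(-1)^dg$.

**Step 2: up to sign, $\Psi(w)$ depends only on the product.** *Claim: if two words $w,w'$ in the $y_\tau$ have the same product $g\in S_n$, then $\Psi(w')=\pm\Psi(w)$.* Their lengths have equal parity, so by Step 1 the element $z=\Psi(w)^{-1}\Psi(w')$ commutes with all $e_i$. Since $u_\tau^{-1}=u_\tau$, $z$ is a product of an even number of elements $u_\tau$, so it is even. Fix $i$ and write $z=p+e_iq$ with $p$ even, $q$ odd, neither involving $e_i$. Then $p$ commutes and $q$ anticommutes with $e_i$, so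
$$e_iz=e_ip+q,\qquad ze_i=e_ip+e_iqe_i=e_ip-q.$$
Hence $2q=0$ and $q=0$: no basis monomial of $z$ involves $e_i$. This holds for every $i$, so $z=\lambda\in\Bbbk$. Let $\theta$ be the anti-automorphism of $\mathrm{Cl}_n$ fixing all $e_i$. It reverses a product of $u_\tau$'s, so $z\,\theta(z)=1$ because each $u_\tau^2=1$. As $\theta(\lambda)=\lambda$, we get $\lambda^2=1$.

**Step 3: the cocycle.** For each $g\in S_n$ let $c_g$ be one of the two elements $\pm\Psi(w)$, for any word $w$ with product $g$. If $w,w'$ have products $g,g'$, then $ww'$ has product $gg'$, so $c_gc_{g'}=\alpha(g,g')c_{gg'}$ with $\alpha(g,g')=\pm1$. Expanding $(c_gc_{g'})c_{g''}=c_g(c_{g'}c_{g''})$ gives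
$$\alpha(g,g')\,\alpha(gg',g'')=\alpha(g',g'')\,\alpha(g,g'g''),$$
because $c_{gg'g''}\ne0$. So $\alpha$ is a 2-cocycle. For example, for $s=(12)$, $t=(34)$ we have $c_sc_t=-c_tc_s$, so $\alpha(s,t)=-\alpha(t,s)$ although $st=ts$.

**Step 4: the basis.** Let $m=(\pi,(d_B),g)$. All words in the class $m$ agree up to sign in $\mathcal E_n^!$ and are nonzero. For such a word, $\Psi(w)=\pm c_g\ne0$, so exactly one of $\pm w$ maps to $c_g$. Call it $b_m$; it does not depend on the choice of $w$ in the class. By the decomposition behind (4), $\{b_m\}$ is a basis, and $\deg b_m=\sum_Bd_B$. Finally, $b_mb_{m'}$ is $\pm$ a word in the class $mm'$, hence $\pm b_{mm'}$. Its image under $\Psi$ is $c_gc_{g'}=\alpha(g,g')c_{gg'}$, while $b_{mm'}$ has image $c_{gg'}$. So $b_mb_{m'}=\alpha(g,g')\,b_{mm'}$. $\blacksquare$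

## Poles and polynomial parts: proof of Theorem C

For an algebra $A$ generated by a finite-dimensional $A_1$ over $A_0=\Bbbk$, recall that $\mathrm{GKdim}\,A=\limsup_d\log\bigl(\sum_{i\le d}\dim A_i\bigr)/\log d$. For example $\mathrm{GKdim}\,\Bbbk[y]=1$.

**Step 1: the pole at $t=1$.** Write $f_b=N_b/(1-t)$ for $b\ge2$, with $N_b(t)=t^{b-1}\prod_{i=2}^{b-1}(t+i)$; then $N_b(1)=3\cdot4\cdots b=b!/2$. A set partition of $[n]$ has at most $k=\lfloor n/2\rfloor$ blocks of size $\ge2$. So $P_n=(1-t)^kH_{\mathcal E_n^!}\in\mathbb Z[t]$, and only partitions with exactly $k$ such blocks contribute to $P_n(1)$.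

- If $n=2k$, these are the perfect matchings. There are $(n-1)!!$ of them, each contributing $N_2(1)^k=1$. So $P_n(1)=(n-1)!!$.
- If $n=2k+1$, there are $n\,(2k-1)!!=n!!$ partitions of type $(2^k,1)$, each contributing $1$, and $\binom n3(2k-3)!!$ of type $(3,2^{k-1})$ (with $(-1)!!=1$), each contributing $N_3(1)=3$. Now $3\binom n3(2k-3)!!=k(2k+1)(2k-1)(2k-3)!!=k\,n!!$. So $P_n(1)=(k+1)\,n!!$.

**Step 2: the polynomial $Q_n$.** By partial fractions, $H_{\mathcal E_n^!}$ is a polynomial plus $\sum_{j=1}^kc_j(1-t)^{-j}$, with $c_k=P_n(1)$. The coefficient of $t^d$ in the second part is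
$$Q_n(d)=\sum_{j=1}^kc_j\binom{d+j-1}{j-1}\qquad(d\ge0),$$
a polynomial in $d$ of degree $k-1$ with leading coefficient $P_n(1)/(k-1)!\ne0$. For large $d$, $\dim(\mathcal E_n^!)_d=Q_n(d)$, so the partial sums $\sum_{i\le d}\dim(\mathcal E_n^!)_i$ eventually agree with a polynomial of degree $k$ with positive leading coefficient, and $\mathrm{GKdim}\,\mathcal E_n^!=k$.

**Step 3: the exact range.** Let $n\ge3$. We find the degree of the polynomial part. Give a rational function the degree (numerator minus denominator). If this degree is $D\ge0$, the polynomial part has degree $D$; if $D<0$, it is zero. Polynomial parts add up. For $b\ge2$, $f_b$ has degree $(b-1)+(b-2)-1=2b-4$. The one-block partition contributes $f_n$, of degree $2n-4\ge2$. Its numerator is monic of degree $2n-3$ and its denominator is $1-t$, so its polynomial part has leading coefficient $-1$. A partition with $q$ blocks of size $\ge2$, of total size $\Sigma$, gives a term of degree $2\Sigma-4q$. Apart from the one-block partition this is smaller than $2n-4$: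

- if $q=1$, then $\Sigma\le n-1$ and the degree is at most $2n-6$;
- if $q\ge2$, it is at most $2n-8$;
- if $q=0$, it is $0<2n-4$.

So the polynomial part of $H_{\mathcal E_n^!}$ has degree exactly $2n-4$ and leading coefficient $-1$. Therefore $\dim(\mathcal E_n^!)_d=Q_n(d)$ for all $d\ge2n-3$, and $\dim(\mathcal E_n^!)_{2n-4}=Q_n(2n-4)-1$. $\blacksquare$

For $n=3$ we have $Q_3=6$, and the dimensions $1,3,5,6,6,\dots$ reach it at $d=3=2n-3$, with $5=6-1$ just before. For $n=4$, $P_4(1)=3$ and $Q_4(d)=3d+27$: the values $42,45$ at $d=5,6$ lie on this line, and at $d=4$ the dimension is $38=39-1$.
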